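
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{The $q$-dichromate does not determine the $U$-polynomial}


\begin{abstract}
The $q$-dichromate $B_q(G,x,k)$ is a partition function of the $k$-state Potts model with an external field; it is a specialization of the $U$-polynomial. A conjecture from a paper of Klazar, Loebl and Moffatt says that the two are equivalent, that is, that $B_q$ determines $U$. We disprove this: there are simple connected graphs $G,H$ with $B_q(G,x,k)=B_q(H,x,k)$ for all $q,x,k$ and $U(G)\neq U(H)$. A dimension count produces linear relations between the $q$-dichromates of trees which fail for $U$. Such a relation between many trees is turned into a single pair of graphs, first by a pair of rooted trees in which the relation appears as a leading coefficient, and then by a gadget whose symmetry group acts on its terminals as the alternating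 group. The method applies to every specialization of $U$ to finitely many parameters of a natural rational form.
\end{abstract}

\section{The question and the answer}

All graphs are finite. For a graph $G=(V,E)$ and $A\subseteq E$ let $\mathrm{com}(A)$ be the set of connected components of the spanning subgraph $(V,A)$, let $k(A)=|\mathrm{com}(A)|$ and $r(A)=|V|-k(A)$. We write $|C|$ for the number of vertices of a component $C$. The \emph{$U$-polynomial} of Noble and Welsh records how many edge sets there are with given component sizes and given number of edges: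
\[
U(G;z,x_1,x_2,\dots)=\sum_{A\subseteq E}\Bigl(\prod_{C\in\mathrm{com}(A)}x_{|C|}\Bigr)(z-1)^{|A|-r(A)} .
\]
For positive integers $k,m$ and an integer $q\ge 0$ put $(k)_{q^m}=\sum_{i=0}^{k-1}q^{mi}$, with the convention $0^0=1$. The \emph{$q$-dichromate} of $G$ is the function
\[
B_q(G,x,k)=\sum_{A\subseteq E}x^{|A|}\prod_{C\in\mathrm{com}(A)}(k)_{q^{|C|}}
\]
of an integer $q\ge0$, a real $x$ and a positive integer $k$. It comes from the Potts model: for real $J$,
\begin{equation}\label{eq:potts}
B_q(G,e^J-1,k)=\sum_{s:V\to\{0,\dots,k-1\}}q^{\sum_{v}s(v)}\exp\Bigl(J\sum_{uv\in E}\delta(s(u),s(v))\Bigr),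
\end{equation}
where $\delta$ is the Kronecker delta. To see this, write $\exp(J\delta)=1+(e^J-1)\delta$ and expand the product over the edges. The edges where the second summand is chosen form a set $A$ on whose components $s$ is constant, and a component $C$ contributes $\sum_{i=0}^{k-1}q^{|C|i}=(k)_{q^{|C|}}$.

Two graph functions $f,g$ are \emph{equivalent} if, for all graphs $G,H$, $f(G)=f(H)$ holds exactly when $g(G)=g(H)$. The $U$-polynomial determines the $q$-dichromate. Indeed, every monomial of $U$ comes from a product $\prod x_{|C|}$ with $\sum|C|=|V|$, so $U$ determines $|V|$; and since $|A|-r(A)=|A|-|V|+k(A)$,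
\[
B_q(G,x,k)=x^{|V|}\,U(G;z,x_1,x_2,\dots)\big|_{z=x+1,\;x_i=x^{-1}(k)_{q^i}}\qquad(x\neq0),
\]
while $B_q(G,0,k)=((k)_q)^{|V|}$. The conjecture that we consider, from \cite{KLM}, is that the converse holds as well: the $q$-dichromate is equivalent to the $U$-polynomial.

\begin{theorem}\label{thm:A}
There are simple connected graphs $G,H$ with $B_q(G,x,k)=B_q(H,x,k)$ for all integers $q\ge 0$, all real $x$ and all positive integers $k$, but $U(G)\neq U(H)$. So the conjecture is false.
\end{theorem}

\paragraph{Why one would guess the opposite.}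
Up to normalization, passing from $U$ to $B_q$ amounts to replacing independent variables $p_n$, one for each component size $n$, by $(k)_{q^n}=\frac{1-q^{kn}}{1-q^n}$. As $k$ varies, $y=q^k$ behaves like a second independent variable, so a product $p_{\lambda_1}\cdots p_{\lambda_l}$ becomes
\[
\prod_i\frac{1-y^{\lambda_i}}{1-q^{\lambda_i}} .
\]
No two such products coincide: the largest part of $\lambda$ is the largest order of a root of unity that is a zero of the numerator in $y$; divide out the corresponding factor and continue. The smallest pair of trees with equally many vertices agrees with the guess. For the path $P_4$ and the star $K_{1,3}$ on four vertices, the sums over $A$ with $p_n$ in place of $(k)_{q^n}$ differ by $x^2(p_2^2-p_1p_3)$, since only the edge sets of size two behave differently: $P_4$ has two adjacent pairs of edges and one disjoint pair, and $K_{1,3}$ has three adjacent pairs. Already $k=2$ separates these trees, as $(1+q^2)^2-(1+q)(1+q^3)=-q(1-q)^2$.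

\paragraph{Why the guess fails.}
$U$ is a \emph{sum} of products, so it is not enough that the products have different images; one would like the images to be linearly independent, and they are not. For graphs on $a$ vertices there is one product for each partition of $a$, and the number of partitions grows faster than any polynomial in $a$, while the images for trees on $a$ vertices lie in a space of dimension at most $a^4$. As the trees on $a$ vertices include more than polynomially many whose $U$-polynomials are linearly independent, there are, for large $a$, linear relations between the $q$-dichromates of trees which do not hold between their $U$-polynomials. The difficulty is that such a relation involves many trees, and we want one pair of graphs. This step has two parts.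
\begin{itemize}
\item In Section~\ref{sec:rooted} we encode the relation in two rooted trees $K,K'$. Their rooted polynomials $F_K,F_{K'}\in\mathbb Q[x,p_1,p_2,\dots][w]$ have a difference whose leading coefficient in $w$ is, up to a power of $x$, the relation. After specialization the degree drops, and this makes a certain list of $d$ rooted polynomials linearly dependent which was independent before.
\item In Section~\ref{sec:gadget} we turn linear dependence into equality: a graph with $d$ terminals and alternating symmetry yields two graphs $G,H$, depending on the order in which the $d$ rooted graphs are attached. They have equal specializations if the list is dependent, and $U(G)\ne U(H)$ if a certain determinant does not vanish.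
\end{itemize}
Section~\ref{sec:prelim} introduces the polynomials we work with. Section~\ref{sec:trees} provides the trees and a general criterion (Theorem~\ref{thm:B}). Section~\ref{sec:qd} proves Theorem~\ref{thm:A}, shows that finitely many parameters never suffice (Corollary~\ref{cor:C}), and gives arbitrarily large families of graphs with the same $q$-dichromate (Corollary~\ref{cor:D}).

\section{A normalization, state sums, rooted graphs}\label{sec:prelim}

Let $\Lambda=\mathbb Q[p_1,p_2,\dots]$ with independent indeterminates $p_n$, and $p_\lambda=\prod_ip_{\lambda_i}$ for a partition $\lambda$. For a graph $G=(V,E)$ put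
\[
\mathcal U(G)=\sum_{A\subseteq E}x^{|A|}\prod_{C\in\mathrm{com}(A)}p_{|C|}\ \in\Lambda[x].
\]
Since $|A|-r(A)=|A|-|V|+k(A)$, we have
\begin{equation}\label{eq:norm}
\mathcal U(G)=x^{|V|}U(G;x+1,\tfrac{p_1}x,\tfrac{p_2}x,\dots),\qquad
U(G)=(z-1)^{-|V|}\,\mathcal U(G)\big|_{x=z-1,\;p_i=(z-1)x_i}.
\end{equation}
So on graphs with a given number of vertices $U$ and $\mathcal U$ determine each other. The $q$-dichromate is $\mathcal U(G)$ evaluated at $p_n=(k)_{q^n}$. Clearly $\mathcal U$ is multiplicative under disjoint union.

A ring homomorphism $\psi$ defined on $\Lambda$ is applied coefficientwise to $\Lambda[x]$ and to $\Lambda[x][w]$.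

\paragraph{State sums.}
For $d\ge1$ let $\chi_d:\Lambda\to\mathbb Q[X_1,\dots,X_d]$ be the $\mathbb Q$-algebra homomorphism $p_n\mapsto X_1^n+\dots+X_d^n$. By Newton's identities the first $d$ power sums generate the same algebra as the $d$ elementary symmetric polynomials, so they are algebraically independent. Hence
\begin{equation}\label{eq:inj}
\chi_d\ \text{ is injective on }\ \mathbb Q[p_1,\dots,p_a]\quad\text{if } a\le d .
\end{equation}
Write $[d]=\{1,\dots,d\}$. Expanding the product over the edges as in the proof of \eqref{eq:potts} gives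
\begin{equation}\label{eq:state}
\chi_d(\mathcal U(G))=\sum_{s:V\to[d]}\ \prod_{v\in V}X_{s(v)}\prod_{uv\in E}\bigl(1+x\,\delta(s(u),s(v))\bigr).
\end{equation}
We call $s$ a coloring. At $x=-1$ only proper colorings contribute.

\paragraph{Rooted graphs.}
For a graph $K$ with root $v$ let $C_v(A)$ be the component of $v$ in $(V(K),A)$, and let $w$ mark its size:
\[
F_K(w)=\sum_{A\subseteq E(K)}x^{|A|}\,w^{|C_v(A)|}\prod_{C\neq C_v(A)}p_{|C|}\ \in w\Lambda[x][w].
\]
It has no constant term, and its degree in $w$ is at most $|V(K)|$. If $K$ is a tree on $n$ vertices, the only edge set $A$ with $|C_v(A)|=n$, and also the only one with $|A|=n-1$, is $A=E(K)$. So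
\begin{align}
F_K&=x^{n-1}w^n+(\text{terms of lower degree in }w)\label{eq:leadw}\\
&=x^{n-1}w^n+(\text{terms of lower degree in }x).\label{eq:leadx}
\end{align}
The state sum \eqref{eq:state} has a rooted form, with the same proof: $\chi_d(F_K)(X_c)$, i.e.\ $\chi_d(F_K)$ at $w=X_c$, is the part of the sum for $K$ with $s(v)=c$.

Finally, let $K$ arise from a single vertex $v$, its root, by joining $v$ by an edge to the root of each $S_i$ ($i\in I$) and identifying $v$ with the root of each $T_j$ ($j\in J$), all $S_i,T_j$ being disjoint rooted graphs. Then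
\begin{equation}\label{eq:prod}
F_K=w\prod_{i\in I}\bigl(\mathcal U(S_i)+xF_{S_i}\bigr)\prod_{j\in J}\bigl(w^{-1}F_{T_j}\bigr).
\end{equation}
Indeed, if the edge from $v$ to $S_i$ is not in $A$, then all components in $S_i$ are components of $K$; if it is in $A$, the root component of $S_i$ is added to that of $v$. An identified $T_j$ adds its root component without its root.

\section{From a relation between trees to a pair of rooted trees}\label{sec:rooted}

The goal of this section and the next is the following statement.

\begin{proposition}\label{prop:key}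
Let $R$ be a commutative $\mathbb Q$-algebra and $\psi:\Lambda\to R$ a $\mathbb Q$-algebra homomorphism with $\psi(p_1)$ not nilpotent. Let $T_1,\dots,T_m$ be trees on $a\ge2$ vertices and $n_1,\dots,n_m$ integers such that $\kappa:=\sum_in_i\,\mathcal U(T_i)$ satisfies
\[
\psi(\kappa)=0\ \text{ in }R[x],\qquad \kappa\neq0 .
\]
Then there are simple connected graphs $G,H$ with $|V(G)|=|V(H)|$, $\psi(\mathcal U(G))=\psi(\mathcal U(H))$ and $\mathcal U(G)\ne\mathcal U(H)$.
\end{proposition}

Gluing graphs multiplies polynomials, whereas a relation adds them. The remedy is that near $w=\infty$ multiplication becomes addition to first order: if $S$ is a tree on $a$ vertices, a factor $\mathcal U(S)+xF_S=xF_S\bigl(1+\mathcal U(S)/(xF_S)\bigr)$ in \eqref{eq:prod} differs from $xF_S$ by a term of relative size $w^{-a}$, and these small terms add up. Before the general statement, here is a small case.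

\begin{example}\label{ex:toy}
Let $P$ be the path on five vertices, let $S=K_{1,4}$, and let $Y$ be the tree on five vertices with degrees $3,2,1,1,1$. Sorting edge sets by component sizes gives $p_1^5+4xp_1^3p_2+\dots+x^4p_5$ for all three trees, and in between
\begin{align*}
P:&\quad x^2(3p_1^2p_3+3p_1p_2^2)+x^3(2p_1p_4+2p_2p_3),\\
Y:&\quad x^2(4p_1^2p_3+2p_1p_2^2)+x^3(3p_1p_4+p_2p_3),\\
S:&\quad x^2(6p_1^2p_3)+x^3(4p_1p_4).
\end{align*}
Hence $\kappa=\mathcal U(P)+\mathcal U(S)-2\,\mathcal U(Y)=x^2p_1(p_1p_3-p_2^2)$. Let $\psi:\Lambda\to\mathbb Q[u]$ send $p_4$ to $u$ and all other $p_n$ to $1$. Then $\psi(\kappa)=0$, although the three values $\psi(\mathcal U(\cdot))$ are distinct: their $x^3$-coefficients are $2u+2$, $3u+1$ and $4u$. (For this toy $\psi$ the trees $P_4$ and $K_{1,3}$ already form a pair as in Proposition~\ref{prop:key}; the point here is the mechanism.)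

Root all trees arbitrarily. Let $K$ be a vertex $v$ joined to the roots of $P$ and $S$ and identified with the roots of two copies of $Y$. For $K'$ exchange the roles: $v$ is joined to the roots of two copies of $Y$ and identified with the roots of $P$ and $S$. By \eqref{eq:prod},
\begin{align*}
wF_K&=(\mathcal U(P)+xF_P)(\mathcal U(S)+xF_S)F_Y^2,\\
wF_{K'}&=(\mathcal U(Y)+xF_Y)^2F_PF_S .
\end{align*}
In the difference the terms $x^2F_PF_SF_Y^2$ cancel. What remains is
\[
x\bigl(\mathcal U(P)F_SF_Y^2+\mathcal U(S)F_PF_Y^2-2\,\mathcal U(Y)F_YF_PF_S\bigr)+\mathcal U(P)\mathcal U(S)F_Y^2-\mathcal U(Y)^2F_PF_S .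
\]
The polynomials $F_P,F_S,F_Y$ all have leading term $x^4w^5$. So the last two terms have degree at most $10$, and the first one is $x\cdot x^{12}w^{15}\kappa$ plus lower terms. Thus $F_K-F_{K'}=x^{13}\kappa\,w^{14}+(\text{degree}\le13)$: the relation has become a leading coefficient. Under $\psi$ it vanishes, and $\psi(F_K)-\psi(F_{K'})$ has degree at most $13$.
\end{example}

In general, list the trees of a relation with multiplicity: those with positive coefficient as $S_1,\dots,S_N$, those with negative coefficient as $S'_1,\dots,S'_N$. That both lists have the same length will follow from the hypothesis on $\psi(p_1)$.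

\begin{lemma}\label{lem:KK}
Let $S_1,\dots,S_N,S'_1,\dots,S'_N$ be trees on $a\ge2$ vertices, $N\ge1$, and $\kappa=\sum_i\mathcal U(S_i)-\sum_i\mathcal U(S'_i)$. Put $n=1+(2a-1)N$ and $D=n-a-1$. Then $D\ge a-1\ge1$, and there are rooted trees $K,K'$ on $n$ vertices with
\begin{equation}\label{eq:diff}
F_K-F_{K'}=x^D\kappa\,w^{D+1}+(\text{terms of }w\text{-degree at most }D).
\end{equation}
\end{lemma}

\begin{proof}
We have $D=(2a-1)N-a\ge a-1$. Root all trees arbitrarily. Let $K$ be obtained from its root $v$ by joining $v$ to the roots of $S_1,\dots,S_N$ and identifying $v$ with the roots of $S'_1,\dots,S'_N$; for $K'$ exchange the roles of the $S_i$ and the $S'_i$. Both are trees on $1+aN+(a-1)N=n$ vertices. Put $Q=\prod_iF_{S_i}F_{S'_i}$. Expanding the first product in \eqref{eq:prod},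
\[
F_K=w^{1-N}\Bigl(x^NQ+x^{N-1}\sum_{i=1}^N\mathcal U(S_i)\,\frac{Q}{F_{S_i}}+\rho\Bigr),
\]
where $\rho$ collects the terms in which $\mathcal U(S_i)$ is chosen for at least two indices. Such a term lacks at least two of the $2N$ factors of $Q$, so $\rho$ has degree at most $(2N-2)a$ in $w$. The same formula holds for $F_{K'}$ with $S'_i$ in place of $S_i$, with the same $Q$, and with a remainder $\rho'$ satisfying the same degree bound.

In the difference the terms $x^NQ$ cancel. By \eqref{eq:leadw}, each $Q/F_{S_i}$ and each $Q/F_{S'_i}$ is a polynomial with leading term $x^{(2N-1)(a-1)}w^{(2N-1)a}$. So the middle terms contribute $\kappa$ times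
\[
x^{N-1+(2N-1)(a-1)}\,w^{1-N+(2N-1)a}=x^{D}w^{D+1},
\]
plus lower terms, and the terms from $\rho$ and $\rho'$ have degree at most $1-N+(2N-2)a=D+1-a<D+1$.
\end{proof}

If $\psi(\kappa)=0$, then $\psi(F_K)-\psi(F_{K'})$ is one of the polynomials of degree at most $D$ without constant term. Paths span these, up to powers of $x$. Let $P_j$ be the path on $j$ vertices rooted at an end; by \eqref{eq:leadw}, $F_{P_j}=x^{j-1}w^j+(\text{lower terms})$. Put $d=D+2$ and consider the $d$ rooted graphs
\begin{equation}\label{eq:list}
K_1=K,\quad K_2=K',\quad K_{2+j}=P_j\quad(1\le j\le D).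
\end{equation}

\begin{lemma}\label{lem:dep}
In the situation of Lemma~\ref{lem:KK}, with the list \eqref{eq:list}, the following hold.
\begin{enumerate}
\item[(a)] If $\psi:\Lambda\to R$ is a $\mathbb Q$-algebra homomorphism to a commutative $\mathbb Q$-algebra with $\psi(\kappa)=0$, then, with $e=D(D-1)/2$, there are $b_1,\dots,b_D\in R[x]$ with
\[
x^e\psi(F_K)-x^e\psi(F_{K'})=\sum_{j=1}^Db_j\,\psi(F_{P_j}).
\]
\item[(b)] If $\kappa\ne0$, then $\det\bigl(\chi_d(F_{K_j})(X_i)\bigr)_{i,j=1}^d\neq0$ in $\mathbb Q[X_1,\dots,X_d,x]$.
\end{enumerate}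
\end{lemma}

\begin{proof}
(a) By \eqref{eq:diff}, $\psi(F_K)-\psi(F_{K'})$ has degree at most $D$ and no constant term. For $j=D,D-1,\dots,1$ in turn, multiply by $x^{j-1}$ and subtract an $R[x]$-multiple of $\psi(F_{P_j})=x^{j-1}w^j+\cdots$ so that the degree becomes at most $j-1$. At the end the degree is at most $0$; as there is no constant term, the result is $0$. In total we have multiplied by $x^{\sum_j(j-1)}=x^e$.

(b) Write $F_L(X_i)$ for $\chi_d(F_L)(X_i)$. Up to sign, the determinant is that of the matrix with the $d$ columns
\[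
\bigl(F_{P_1}(X_i)\bigr)_i,\ \dots,\ \bigl(F_{P_D}(X_i)\bigr)_i,\ \bigl((F_K-F_{K'})(X_i)\bigr)_i,\ \bigl(F_{K'}(X_i)\bigr)_i .
\]
The $D+1=d-1$ polynomials $F_{P_1},\dots,F_{P_D},F_K-F_{K'}$ have $w$-degrees at most $1,2,\dots,d-1$, in this order, and no constant term. So they are obtained from $w,w^2,\dots,w^{d-1}$ by an upper triangular matrix, which after applying $\chi_d$ has the diagonal entries $1,x,\dots,x^{D-1},x^D\chi_d(\kappa)$. Hence the determinant equals
\[
\pm\,x^{D(D+1)/2}\,\chi_d(\kappa)\,\det\bigl[X_i,\,X_i^2,\,\dots,\,X_i^{d-1},\,F_{K'}(X_i)\bigr]_{i=1}^d .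
\]
Here $\kappa\in\mathbb Q[p_1,\dots,p_a][x]$ and $d=D+2\ge a+1$, so $\chi_d(\kappa)\ne0$ by \eqref{eq:inj}. By \eqref{eq:leadx}, the coefficient of $x^{n-1}$ in the last determinant is $\det[X_i,\dots,X_i^{d-1},X_i^n]$. As $n=d+a-1\geq d$, the exponents $1,\dots,d-1,n$ are distinct, and the $d!$ terms of the expansion of this determinant are $\pm1$ times distinct monomials. So it is not zero, and we are in a domain.
\end{proof}

\section{From linear dependence to equality}\label{sec:gadget}

Let $Z$ be a graph with distinguished distinct vertices $z_1,\dots,z_d$, the \emph{terminals}, and let $K_1,\dots,K_d$ be rooted graphs. For $\sigma\in S_d$ let $\Gamma_\sigma$ be obtained from $Z$ by identifying the root of $K_j$ with $z_{\sigma(j)}$ for all $j$. For $m\in\mathbb Z_{>0}^d$ put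
\[
\Theta(m)=\sum_{A\subseteq E(Z)}x^{|A|}\prod_{C\in\mathrm{com}(A)}p_{\,|C\setminus\{z_1,\dots,z_d\}|+\sum_{z_i\in C}m_i},
\]
and for $g_1,\dots,g_d\in w\Lambda[x][w]$ put
\[
\langle g_1,\dots,g_d\rangle=\sum_m\Theta(m)\prod_{i=1}^d[w^{m_i}]g_i ,
\]
where $[w^m]g$ is the coefficient of $w^m$ in $g$. Splitting an edge set of $\Gamma_\sigma$ into its parts in $Z$ and in the $K_j$, with $m_i$ the size of the root component of the rooted graph attached at $z_i$, gives
\begin{equation}\label{eq:form}
\mathcal U(\Gamma_\sigma)=\langle F_{K_{\sigma^{-1}(1)}},\dots,F_{K_{\sigma^{-1}(d)}}\rangle .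
\end{equation}
So $\mathcal U(\Gamma_\sigma)$ is the value of a $\Lambda[x]$-multilinear form at the rooted polynomials. The same holds after applying a homomorphism $\psi:\Lambda\to R$, with the $R[x]$-multilinear form $\langle\cdot\rangle_\psi$ on $wR[x][w]$ defined by $\psi(\Theta(m))$.

\paragraph{Three terminals.}
Let $d=3$, suppose that $Z$ has an automorphism with $z_1\mapsto z_2\mapsto z_3\mapsto z_1$, and let $f_j=\psi(F_{K_j})$. Suppose $f_1=f_2+cf_3$ with $c\in R[x]$. The graphs with $K_1,K_2,K_3$ and with $K_2,K_1,K_3$ attached at $z_1,z_2,z_3$ satisfy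
\begin{align*}
\langle f_1,f_2,f_3\rangle_\psi-\langle f_2,f_1,f_3\rangle_\psi
&=\langle f_2+cf_3,f_2,f_3\rangle_\psi-\langle f_2,f_2+cf_3,f_3\rangle_\psi\\
&=c\bigl(\langle f_3,f_2,f_3\rangle_\psi-\langle f_2,f_3,f_3\rangle_\psi\bigr)=0,
\end{align*}
because $(f_3,f_2,f_3)$ is a rotation of $(f_2,f_3,f_3)$. Thus linear dependence of the attached polynomials gives two graphs with the same specialization. If $Z$ had all permutations of its terminals as symmetries, the two graphs would be isomorphic, so what is needed is a $Z$ that has the rotations but can tell clockwise from counterclockwise. For larger $d$ the rotations are replaced by the alternating group $A_d$.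

\begin{proposition}\label{prop:gadget}
Let $d\ge3$ and let $K_1,\dots,K_d$ be simple connected rooted graphs. There are simple connected graphs $G,H$ with $|V(G)|=|V(H)|$ such that:
\begin{enumerate}
\item[(i)] if $\psi:\Lambda\to R$ is a $\mathbb Q$-algebra homomorphism to a commutative $\mathbb Q$-algebra and $\sum_jc_j\psi(F_{K_j})=0$ with $c_j\in R[x]$, where $c_1$ is a non-zero-divisor (that is, $c_1f=0$ with $f\in R[x]$ implies $f=0$), then $\psi(\mathcal U(G))=\psi(\mathcal U(H))$;
\item[(ii)] if $\det\bigl(\chi_d(F_{K_j})(X_i)\bigr)_{i,j}\neq0$, then $\mathcal U(G)\neq\mathcal U(H)$.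
\end{enumerate}
\end{proposition}

The rest of this section proves the proposition and then Proposition~\ref{prop:key}.

\paragraph{The gadget.}
For every even permutation $\pi\in A_d$ we build a \emph{block} that, in a coloring with $d$ colors, reads the colors of the terminals in the order $z_{\pi(1)},\dots,z_{\pi(d)}$. It consists of a vertex $o_\pi$ and disjoint $d$-cliques $\{y_{\pi,i,1},\dots,y_{\pi,i,d}\}$, $1\le i\le d-1$. We join $y_{\pi,i,1}$ to $o_\pi$ and to $z_{\pi(j)}$ for all $j>i$ (Figure~\ref{fig:block}). The graph $Z$ consists of the terminals $z_1,\dots,z_d$ and all the blocks; there are no other edges.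

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,every node/.style={font=\small}]
\draw (1.5,0.8)--(2,2);
\draw (1.5,0.8)--(4,2);
\draw (1.5,0.8)--(2.9,-0.5);
\draw (4.3,0.6)--(4,2);
\draw (4.3,0.6)--(2.9,-0.5);
\draw (1.5,0.8)--(0.5,1.2)--(0.5,0.3)--(1.5,0.8);
\draw (4.3,0.6)--(5.3,1.0)--(5.3,0.1)--(4.3,0.6);
\foreach \p in {(0,2),(2,2),(4,2)} \fill \p circle (2.2pt);
\foreach \p in {(1.5,0.8),(0.5,1.2),(0.5,0.3),(4.3,0.6),(5.3,1.0),(5.3,0.1),(2.9,-0.5)} \filldraw[fill=white] \p circle (2.2pt);
\node[above] at (0,2) {$z_{\pi(1)}$};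
\node[above] at (2,2) {$z_{\pi(2)}$};
\node[above] at (4,2) {$z_{\pi(3)}$};
\node[below] at (2.9,-0.55) {$o_\pi$};
\node at (1.4,0.25) {$y_{\pi,1,1}$};
\node at (4.4,0.02) {$y_{\pi,2,1}$};
\end{tikzpicture}
\caption{The block of an even permutation $\pi$ for $d=3$. Black vertices are terminals, white vertices belong to the block. For $d=3$ the gadget $Z$ has three terminals and three such blocks, one for each even permutation.}
\label{fig:block}
\end{figure}

$Z$ is simple. It is also connected. Indeed, each block is connected, and block $\pi$ touches all terminals except $z_{\pi(1)}$. As $d\ge3$, the group $A_d$ is transitive, so every terminal is touched by some block; and two blocks together miss at most two terminals, so they touch a common one. (For $d=2$ the terminal $z_1$ would be isolated.) For $\alpha\in A_d$ the map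
\[
z_i\mapsto z_{\alpha(i)},\qquad o_\pi\mapsto o_{\alpha\pi},\qquad y_{\pi,i,l}\mapsto y_{\alpha\pi,i,l}
\]
is an automorphism of $Z$, since the neighbors $z_{\pi(j)}$, $j>i$, of $y_{\pi,i,1}$ are sent to the neighbors $z_{\alpha\pi(j)}$ of $y_{\alpha\pi,i,1}$.

The graphs $\Gamma_\sigma$ are simple and connected, and all have the same number of vertices. The automorphism given by $\alpha$ moves $z_{\sigma(j)}$ to $z_{\alpha\sigma(j)}$, so $\Gamma_{\alpha\sigma}\cong\Gamma_\sigma$ for $\alpha\in A_d$. Let $\tau=(1\,2)$ and
\[
G=\Gamma_{\mathrm{id}},\qquad H=\Gamma_\tau .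
\]
Even $\sigma$ give copies of $G$ and odd $\sigma\in A_d\tau$ give copies of $H$, so
\begin{equation}\label{eq:alt}
\sum_{\sigma\in S_d}\mathrm{sgn}(\sigma)\,\mathcal U(\Gamma_\sigma)=\tfrac{d!}2\bigl(\mathcal U(G)-\mathcal U(H)\bigr).
\end{equation}

\paragraph{Equality: proof of (i).}
For $f_1,\dots,f_d\in wR[x][w]$ put
\[
\mathrm{Alt}(f_1,\dots,f_d)=\sum_{\sigma\in S_d}\mathrm{sgn}(\sigma)\,\langle f_{\sigma^{-1}(1)},\dots,f_{\sigma^{-1}(d)}\rangle_\psi .
\]
This is $R[x]$-multilinear. It is zero if $f_b=f_c$ for some $b\ne c$, since then the terms of $\sigma$ and $\sigma\cdot(b\,c)$ cancel. Let $f_j=\psi(F_{K_j})$. Then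
\[
c_1\,\mathrm{Alt}(f_1,f_2,\dots,f_d)=\mathrm{Alt}\Bigl(-\sum_{j\ge2}c_jf_j,\ f_2,\dots,f_d\Bigr)=0,
\]
so $\mathrm{Alt}(f_1,\dots,f_d)=0$, because $c_1$ is a non-zero-divisor. By \eqref{eq:form} and \eqref{eq:alt}, $\frac{d!}2\bigl(\psi(\mathcal U(G))-\psi(\mathcal U(H))\bigr)=0$, and $d!/2$ is invertible in $R$.

\paragraph{Difference: a product formula.}
To see that $\mathcal U(G)\neq\mathcal U(H)$ we apply $\chi_d$, that is, we use exactly as many colors as there are terminals. For $c\in[d]^d$ let
\[
\hat Z(c)=\sum_{s:\ s(z_i)=c_i}\ \prod_{v\neq z_1,\dots,z_d}X_{s(v)}\prod_{uv\in E(Z)}\bigl(1+x\,\delta(s(u),s(v))\bigr),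
\]
the sum over colorings $s:V(Z)\to[d]$. In \eqref{eq:state} for $\Gamma_\sigma$, fix the colors $c_i$ of the terminals. The graph $K_j$ hangs at $z_{\sigma(j)}$ and contributes $\chi_d(F_{K_j})(X_{c_{\sigma(j)}})$, which includes the weight of the terminal itself. So
\[
\chi_d(\mathcal U(\Gamma_\sigma))=\sum_{c\in[d]^d}\hat Z(c)\prod_{j=1}^d\chi_d(F_{K_j})(X_{c_{\sigma(j)}}).
\]
Summing with signs and using \eqref{eq:alt},
\[
\tfrac{d!}2\,\chi_d\bigl(\mathcal U(G)-\mathcal U(H)\bigr)=\sum_{c\in[d]^d}\hat Z(c)\,\det\bigl(\chi_d(F_{K_j})(X_{c_i})\bigr)_{i,j}.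
\]
If $c$ is not injective, two rows of the determinant agree. So only permutations $c_i=\rho(i)$ remain, and for these the determinant is $\mathrm{sgn}(\rho)\det\bigl(\chi_d(F_{K_j})(X_i)\bigr)$. Moreover $\hat Z(\rho\alpha)=\hat Z(\rho)$ for $\alpha\in A_d$: transport colorings along the automorphism given by $\alpha$. Hence
\begin{equation}\label{eq:factor}
\chi_d\bigl(\mathcal U(G)-\mathcal U(H)\bigr)=\bigl(\hat Z(\mathrm{id})-\hat Z(\tau)\bigr)\cdot\det\bigl(\chi_d(F_{K_j})(X_i)\bigr)_{i,j=1}^d .
\end{equation}
The right side is a product in a domain, so for (ii) it remains to show that $\hat Z(\mathrm{id})\neq\hat Z(\tau)$.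

\paragraph{The gadget detects parity.}
It suffices to show this at $x=-1$, where only proper colorings count. Give $z_i$ the color $\sigma(i)$, $\sigma\in S_d$. Then all $d$ colors occur on the terminals, and the blocks are colored independently of each other.

Take $d=3$ first. In block $\pi$ write $\rho=\sigma\pi$, so that $z_{\pi(j)}$ has color $\rho(j)$. Each triangle uses all three colors and has weight $X_1X_2X_3$. The vertex $y_{\pi,1,1}$ sees the colors $\rho(2),\rho(3)$, so it must have color $\rho(1)$; the vertex $y_{\pi,2,1}$ sees $\rho(3)$ and may have color $\rho(1)$ or $\rho(2)$; and both must avoid the color of $o_\pi$. If $o_\pi$ has color $\rho(1),\rho(2),\rho(3)$, this leaves $0,1,2$ possibilities, respectively. So the block contributes $(2!)^2(X_1X_2X_3)^2\,(X_{\rho(2)}+2X_{\rho(3)})$. Up to a common factor, $\hat Z(\mathrm{id})$ and $\hat Z(\tau)$ are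
\[
(X_2+2X_3)(X_3+2X_1)(X_1+2X_2)\quad\text{and}\quad(X_1+2X_3)(X_3+2X_2)(X_2+2X_1),
\]
with coefficients $2$ and $4$ at $X_1^2X_2$. So the gadget tells the two orientations apart.

For general $d$, let $\rho=\sigma\pi$ again and let $o_\pi$ have color $\rho(j)$. Any $j\in[d]$ is allowed, as $o_\pi$ is adjacent to no terminal. Each $d$-clique uses every color exactly once and has weight $X_1\cdots X_d$. The vertex $y_{\pi,i,1}$ sees the colors $\rho(l)$, $l>i$, and $\rho(j)$, so its color lies in $\{\rho(1),\dots,\rho(i)\}\setminus\{\rho(j)\}$, which leaves $i-[j\le i]$ choices, where $[j\le i]$ is $1$ or $0$ according as $j\le i$ or not. The other $d-1$ vertices of the clique can then be colored in $(d-1)!$ ways. For $j\ge2$,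
\[
\prod_{i=1}^{d-1}\bigl(i-[j\le i]\bigr)=\prod_{i=1}^{j-1}i\cdot\prod_{i=j}^{d-1}(i-1)=(j-1)!\,\frac{(d-2)!}{(j-2)!}=(d-2)!\,(j-1),
\]
and for $j=1$ the factor $i=1$ is zero, so the product is again $(d-2)!\,(j-1)$. Thus the cliques make the weight depend only on the color of $o_\pi$, and the number of ways depends linearly on the position of this color in the order $\rho$. Multiplying over the blocks,
\[
\hat Z(\sigma)\big|_{x=-1}=\gamma\,(X_1\cdots X_d)^{(d-1)d!/2}\prod_{\pi\in A_d}L_{\sigma\pi},\qquad L_\rho=\sum_{j=1}^d(j-1)X_{\rho(j)},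
\]
with a constant $\gamma\ne0$ independent of $\sigma$. The product runs over the $L_\rho$ with $\rho$ even if $\sigma=\mathrm{id}$, and with $\rho$ odd if $\sigma=\tau$.

The linear forms $L_\rho$, $\rho\in S_d$, are pairwise non-proportional: each has coefficient sum $d(d-1)/2\neq0$, so proportional ones are equal; and the coefficients $0,1,\dots,d-1$ are distinct, so $L_\rho$ determines $\rho$. By unique factorization the two products differ, and $\hat Z(\mathrm{id})\ne\hat Z(\tau)$. This completes the proof of Proposition~\ref{prop:gadget}. \qed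

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The $x^0$-coefficient of each $\mathcal U(T_i)$ comes from $A=\emptyset$ and is $p_1^a$. So $\psi(\kappa)=0$ gives $(\sum_in_i)\,\psi(p_1)^a=0$. Here $\psi(p_1)^a\ne0$, and non-zero integers are invertible in $R$, so $\sum_in_i=0$. (This is the only use of the hypothesis on $\psi(p_1)$; it is what makes the trees $K,K'$ equally large.) As $\kappa\neq0$, not all $n_i$ vanish. So we can list the trees with multiplicity $|n_i|$ as $S_1,\dots,S_N$ (those with $n_i>0$) and $S'_1,\dots,S'_N$ (those with $n_i<0$), $N\ge1$, and then $\kappa=\sum\mathcal U(S_i)-\sum\mathcal U(S'_i)$. Lemma~\ref{lem:KK} gives $K,K'$. Apply Proposition~\ref{prop:gadget} to the list \eqref{eq:list}, where $d=D+2\ge3$. By Lemma~\ref{lem:dep}(a) the hypothesis of (i) holds with $c_1=x^e$, which is a non-zero-divisor in $R[x]$. By Lemma~\ref{lem:dep}(b) the hypothesis of (ii) holds.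
\end{proof}

\section{Many independent trees and a general criterion}\label{sec:trees}

We now need more trees on $a$ vertices with linearly independent $\mathcal U$ than the dimension of the space that contains their images. For a partition $\lambda=(\lambda_1,\dots,\lambda_r)$ of $a-2$ into parts $\ge2$, let $T_\lambda$ be the tree with a center $t$, one leaf $t'$ adjacent to $t$, and vertices $c_1,\dots,c_r$ adjacent to $t$, where $c_i$ carries $\lambda_i-1\ge1$ leaves. It has $2+\sum\lambda_i=a$ vertices. We write $\lambda\vdash a$ if $\lambda$ is a partition of $a$, and $\ell(\lambda)$ for the number of its parts.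

\begin{lemma}\label{lem:indep}
The polynomials $\mathcal U(T_\lambda)$, where $\lambda$ runs over the partitions of $a-2$ with all parts $\ge2$, are linearly independent over $\mathbb Q$.
\end{lemma}

\begin{proof}
Put $p_1=0$. Then only edge sets without singleton components survive. They contain all leaf edges, and so every such set is determined by the set $I\subseteq[\ell(\lambda)]$ of those $i$ for which $tc_i$ is omitted. Conversely, every $I$ occurs: $t$ keeps its leaf $t'$ and each $c_i$ keeps a leaf. So
\[
\mathcal U(T_\lambda)\big|_{p_1=0}=\sum_{I\subseteq[\ell(\lambda)]}x^{a-1-|I|}\,p_{2+\sum_{i\notin I}\lambda_i}\prod_{i\in I}p_{\lambda_i}.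
\]
Suppose $\sum_\lambda c_\lambda\,\mathcal U(T_\lambda)=0$ with not all $c_\lambda$ zero, and let $r$ be the maximal $\ell(\lambda)$ with $c_\lambda\neq0$. To the coefficient of $x^{a-1-r}$ only partitions with exactly $r$ parts contribute, with $I=[r]$. So $\sum_{\ell(\lambda)=r}c_\lambda\,p_2p_\lambda=0$, and all these $c_\lambda$ vanish, a contradiction.
\end{proof}

\begin{lemma}\label{lem:count}
For $s\ge2$ there are at least $2^{s-1}$ partitions of $2s^2$ into parts $\ge2$.
\end{lemma}

\begin{proof}
For $I\subseteq\{2,\dots,s\}$ let $\Sigma$ be the sum of the elements of $I$; then $\Sigma\le\frac{s(s+1)}2-1<s^2$. Take as parts the elements of $I$ and the number $2s^2-\Sigma$. The latter exceeds $s^2\geq s$, so it is the strictly largest part, and $I$ can be recovered.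
\end{proof}

Let $\Lambda_{a,l}$ be the $\mathbb Q$-span of the $p_\lambda$ with $\lambda\vdash a$ and $\ell(\lambda)=l$.

\begin{theorem}\label{thm:B}
Let $R$ be a commutative $\mathbb Q$-algebra and $\psi:\Lambda\to R$ a $\mathbb Q$-algebra homomorphism with $\psi(p_1)$ not nilpotent. If for some $a\ge4$
\begin{equation}\label{eq:crit}
\sum_{l=1}^a\dim_{\mathbb Q}\psi(\Lambda_{a,l})<\#\{\lambda\vdash a-2:\ \text{all parts}\ge2\},
\end{equation}
then there are simple connected graphs $G,H$ on equally many vertices with
\[
\sum_{A\subseteq E(G)}x^{|A|}\prod_{C\in\mathrm{com}(A)}\psi(p_{|C|})=\sum_{A\subseteq E(H)}x^{|A|}\prod_{C\in\mathrm{com}(A)}\psi(p_{|C|})\ \text{ in }R[x],\qquad U(G)\neq U(H).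
\]
Conversely, if $\psi$ is injective on $\bigoplus_l\Lambda_{a,l}$, then on graphs with $a$ vertices this specialization is equivalent to $U$.
\end{theorem}

\begin{proof}
In a tree $T$ on $a$ vertices, an edge set with $l$ components has exactly $a-l$ edges. So $\psi(\mathcal U(T))$ lies in $\bigoplus_lx^{a-l}\psi(\Lambda_{a,l})$, a space whose dimension is the left side of \eqref{eq:crit}. The number of trees $T_\lambda$ is the right side. Hence there are rational numbers, and after clearing denominators integers $n_\lambda$, not all zero, with $\sum_\lambda n_\lambda\psi(\mathcal U(T_\lambda))=0$. By Lemma~\ref{lem:indep}, $\sum_\lambda n_\lambda\,\mathcal U(T_\lambda)\neq0$. Proposition~\ref{prop:key} gives $G,H$, and $U(G)\ne U(H)$ by \eqref{eq:norm}.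

For the converse, the coefficients in $x$ of $\mathcal U(G)$, where $|V(G)|=a$, lie in $\bigoplus_l\Lambda_{a,l}$. So $\psi(\mathcal U(G))$ determines $\mathcal U(G)$, and by \eqref{eq:norm} it determines $U(G)$; it is determined by $U(G)$ in any case.
\end{proof}

\section{The $q$-dichromate and other finite sets of parameters}\label{sec:qd}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R=\mathbb Q(q,y)$ with indeterminates $q,y$, and let $\varphi:\Lambda\to R$ be the homomorphism with $\varphi(p_n)=\frac{1-y^n}{1-q^n}$. Then $\varphi(p_1)\ne0$, so $\varphi(p_1)$ is not nilpotent.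

\emph{Dimension bound.} Let $\mu\vdash a$. Then $\prod_i(1-q^{\mu_i})$ divides $\prod_{j=1}^a(1-q^j)$: as $1-q^m$ is, up to sign, the product of the cyclotomic polynomials $\Phi_e$ with $e\mid m$, the multiplicity of $\Phi_e$ is $\#\{i:e\mid\mu_i\}\le\lfloor a/e\rfloor$ in the first product and $\lfloor a/e\rfloor$ in the second. So $\prod_{j\le a}(1-q^j)\cdot\varphi(p_\mu)$ is a polynomial in $q$ and $y$, of degree $\frac{a(a+1)}2-a=\frac{a(a-1)}2$ in $q$ and $a$ in $y$. Hence $\dim_{\mathbb Q}\varphi(\Lambda_{a,l})\le\bigl(\frac{a(a-1)}2+1\bigr)(a+1)$ for each $l$, and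
\[
\sum_{l=1}^a\dim_{\mathbb Q}\varphi(\Lambda_{a,l})\le a(a+1)\Bigl(\frac{a(a-1)}2+1\Bigr)=\frac a2(a^3+a+2)\le a^4\qquad(a\ge2).
\]

\emph{The graphs.} Let $a=2s^2+2$. By Lemma~\ref{lem:count} the right side of \eqref{eq:crit} is at least $2^{s-1}$, which exceeds $a^4=(2s^2+2)^4$ for large $s$; for example $s=60$ suffices, as then $a=7202$ and $a^4<3\cdot10^{15}<2^{59}$. So \eqref{eq:crit} holds, and Theorem~\ref{thm:B} gives simple connected graphs $G,H$ on equally many vertices with $\varphi(\mathcal U(G))=\varphi(\mathcal U(H))$ and $U(G)\ne U(H)$.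

\emph{Equality of the $q$-dichromates.} The identity $\varphi(\mathcal U(G))=\varphi(\mathcal U(H))$ holds in $\mathbb Q(q,y)[x]$, and all denominators divide products of polynomials $1-q^j$. For integers $q\ge2$ and $k\ge1$ we may therefore substitute $y=q^k$. Since $\frac{1-q^{kn}}{1-q^n}=(k)_{q^n}$, this gives $B_q(G,x,k)=B_q(H,x,k)$ for all real $x$. For fixed $x$ and $k$, both sides are polynomials in $q$; this includes $q=0$ by the convention $0^0=1$. Polynomials that agree for all integers $q\ge2$ agree for $q=0$ and $q=1$ too.
\end{proof}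

To find $G$ and $H$ we used only that $\varphi(p_1)$ is not nilpotent and that the images of trees lie in a space of polynomial dimension. This is a general feature of specializations with finitely many parameters.

\begin{corollary}\label{cor:C}
Let $P,Q\in\mathbb Q[t_1,\dots,t_s]$ be non-zero and let $\psi:\Lambda\to\mathbb Q(t_1,\dots,t_s)$ be given by
\[
\psi(p_n)=\frac{P(t_1^n,\dots,t_s^n)}{Q(t_1^n,\dots,t_s^n)} .
\]
Then the conclusion of Theorem~\ref{thm:B} holds: there are simple connected graphs $G,H$ on equally many vertices with $\psi(\mathcal U(G))=\psi(\mathcal U(H))$ and $U(G)\neq U(H)$.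
\end{corollary}

\begin{proof}
The substitution $t_i\mapsto t_i^n$ is injective on polynomials, so $\psi$ is well defined, and $\psi(p_1)=P/Q\neq0$. Let $\delta$ bound the degrees of $P$ and $Q$ in each variable. A partition $\lambda$ of $a$ has at most $\lfloor a/j\rfloor$ parts equal to $j$. So
\[
\psi(p_\lambda)\cdot\prod_{j\le a}Q(t_1^j,\dots,t_s^j)^{\lfloor a/j\rfloor}
\]
is a polynomial. In each variable the numerator $\prod_iP(t_1^{\lambda_i},\dots,t_s^{\lambda_i})$ of $\psi(p_\lambda)$ has degree at most $\delta\sum_i\lambda_i=\delta a$, and the second product has degree at most $\sum_{j\le a}\lfloor a/j\rfloor\,j\,\delta\le\delta a^2$. Hence the left side of \eqref{eq:crit} is at most $a\bigl(\delta(a^2+a)+1\bigr)^s$, a polynomial in $a$. For $a=2s_0^2+2$ the right side is at least $2^{s_0-1}$ by Lemma~\ref{lem:count}. So \eqref{eq:crit} holds for large $s_0$.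
\end{proof}

In particular:
\begin{itemize}
\item[(i)] for every fixed number $k$ of states, the $k$-state Potts partition function in an arbitrary homogeneous external field, $p_n\mapsto X_1^n+\dots+X_k^n$ (see \eqref{eq:state}), is not equivalent to $U$: take $P=t_1+\dots+t_k$ and $Q=1$;
\item[(ii)] neither is any multiparameter $q$-dichromate $p_n\mapsto\prod_i(1-y_i^n)/\prod_j(1-q_j^n)$: take $P=\prod_i(1-y_i)$ and $Q=\prod_j(1-q_j)$ in the variables $y_i,q_j$.
\end{itemize}

\begin{corollary}\label{cor:D}
For every $r\ge1$ there are $r+1$ simple graphs with the same $q$-dichromate for all $q,x,k$ and pairwise different $U$-polynomials.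
\end{corollary}

\begin{proof}
Take the graphs $G,H$ constructed in the proof of Theorem~\ref{thm:A}, which have equally many vertices, and let $G_i$ be the disjoint union of $i$ copies of $G$ and $r-i$ copies of $H$, $0\le i\le r$. Both $B_q$ and $\mathcal U$ are multiplicative under disjoint union, so all $B_q(G_i,x,k)$ agree. Suppose $\mathcal U(G_i)=\mathcal U(G_j)$ with $i>j$, and put $m=i-j$. Canceling in the domain $\Lambda[x]$ gives $\mathcal U(G)^m=\mathcal U(H)^m$, i.e.
\[
\bigl(\mathcal U(G)-\mathcal U(H)\bigr)\sum_{l=0}^{m-1}\mathcal U(G)^{m-1-l}\,\mathcal U(H)^l=0 .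
\]
The sum is not zero, because $\mathcal U(G)$ and $\mathcal U(H)$ are non-zero with non-negative coefficients. So $\mathcal U(G)=\mathcal U(H)$, contrary to $U(G)\ne U(H)$ and \eqref{eq:norm}. Hence the $\mathcal U(G_i)$ are pairwise different. All $G_i$ have the same number of vertices, so by \eqref{eq:norm} the $U(G_i)$ are pairwise different.
\end{proof}

\begin{thebibliography}{9}
\bibitem{KLM} Martin Klazar, Martin Loebl, and Iain Moffatt, \emph{The Potts model and chromatic functions of graphs}, arXiv:1311.4348 (2013).
\end{thebibliography}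

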